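# Translates along a perturbed integer lattice that span a copy of $L_1(\mathbb R)$

## Two theorems on closed spans of translates

**Theorem A.** For $f\in L_1(\mathbb R)$ and $\lambda\in\mathbb R$ write $f_{(\lambda)}(x)=f(x-\lambda)$; for $\Lambda\subseteq\mathbb R$ let $X_1(f,\Lambda)$ be the closed linear span of $\{f_{(\lambda)}:\lambda\in\Lambda\}$ in $L_1(\mathbb R)$; let $\hat f(\xi)=\int f(x)e^{-ix\xi}\,dx$; and put
$$I=\Big\{g\in L_1(\mathbb R):\ \sum_{k\in\mathbb Z}g(x+k)=0\ \text{ for a.e. }x\Big\}.$$
Let $0<\varepsilon<1/4$. There are a set $\Lambda=\{n+a_n:n\in\mathbb Z\}$ with $0\le a_n\le\varepsilon$ and $a_n\to0$ as $|n|\to\infty$ (so $\Lambda$ has gaps $\ge 1-\varepsilon$), and a real even Schwartz function $f$ with $\{\hat f=0\}=2\pi\mathbb Z$, such that $X_1(f,\Lambda)=I$. The space $I$ has Banach–Mazur distance at most $2$ from $L_1(\mathbb R)$, and it does not embed isomorphically into $\ell_1$.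

The theorem answers a question of E. Odell, B. Sari, Th. Schlumprecht and B. Zheng, "Systems formed by translates of one element in $L_p(\mathbb R)$", arXiv:0906.1162 (2009). Call $\Lambda$ *uniformly discrete* if distinct points of $\Lambda$ stay at least some fixed positive distance apart. If $\Lambda$ is uniformly discrete and $f\in L_1(\mathbb R)$, must $X_1(f,\Lambda)$ embed isomorphically into $\ell_1$? It is known that if the translates form a bounded minimal system (defined below), then $\Lambda$ is necessarily uniformly discrete and $X_1(f,\Lambda)$ embeds almost isometrically into $\ell_1$. The question is what happens with uniform discreteness alone.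

Theorem A says that the answer is no, even when $\Lambda$ is an arbitrarily small perturbation of $\mathbb Z$ that dies out at infinity and $f$ is a Schwartz function. The span is also as large as it could be. Every translate of $f$ has Fourier transform $e^{-i\lambda\xi}\hat f(\xi)$, which vanishes on $2\pi\mathbb Z$, and we shall see that $I$ is exactly the set of $L_1$ functions whose transform vanishes there. So $X_1(f,\Lambda)\subseteq I$ holds for free, and the theorem says that nothing in $I$ is missed.

The second theorem gives positive answers under extra hypotheses. It will also show us what a counterexample has to look like.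

**Theorem B.** Let $f\in L_1(\mathbb R)$. In each of the following cases, for every $\varepsilon\in(0,1)$ there is a linear $T:X_1(f,\Lambda)\to\ell_1$ with $(1-\varepsilon)\|x\|\le\|Tx\|\le\|x\|$.

1. $\Lambda\subseteq\bigcup_{j=1}^m(a_j+\alpha\mathbb Z)$ for some $\alpha>0$, $m\in\mathbb N$, $a_j\in\mathbb R$ ($f$ arbitrary).
2. $\Lambda$ is uniformly discrete and $\hat f$ has no zero on some nondegenerate compact interval of length $\ge 2\pi D^+(\Lambda)$, where $D^+(\Lambda)=\lim_{r\to\infty}\sup_x\#(\Lambda\cap[x,x+r))/r$. In particular this holds for every $f\ne0$ when $D^+(\Lambda)=0$.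

*Sharpness.* In (2), "compact interval of length $\ge2\pi D^+(\Lambda)$" cannot be replaced by "open interval of length $2\pi D^+(\Lambda)$": in Theorem A, $D^+(\Lambda)=1$ and $\hat f\neq0$ on $(0,2\pi)$. In (1), a finite union of cosets of $\mathbb Z$ cannot be replaced by a set $\{n+a_n\}$ with $a_n\to0$, again by Theorem A.

Part (2) already tells us where to look for Theorem A. If $\Lambda=\{n+a_n\}$ has density $1$ and $X_1(f,\Lambda)$ does not embed, then $\hat f$ must have a zero in every compact interval of length $2\pi$. The set $2\pi\mathbb Z$ meets every such interval, and it only just does so.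

Spaces are real; complex functions and measures appear as auxiliary objects. (The proofs also work for complex scalars.)

## Vocabulary, and the space $I$

**Definition (embedding, distance).** $X$ embeds isomorphically into $Y$ if there are a bounded linear $T:X\to Y$ and $c>0$ with $\|Tx\|\ge c\|x\|$ for all $x$. The Banach–Mazur distance of two isomorphic spaces is the infimum of $\|T\|\,\|T^{-1}\|$ over all isomorphisms $T$ between them.

**Definition (uniformly discrete).** $\inf\{|\lambda-\lambda'|:\lambda,\lambda'\in\Lambda,\ \lambda\ne\lambda'\}>0$. For example, $\mathbb Z\cup(\sqrt2+\mathbb Z)$ is uniformly discrete, since distances between the two cosets are at least the distance from $\sqrt2$ to $\mathbb Z$. The set $\mathbb Z\cup\{n+\frac1{n+1}:n\ge1\}$ is not.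

**Definition (upper uniform density).** $D^+(\Lambda)$ is as in Theorem B. For uniformly discrete $\Lambda$ the limit exists by Fekete's lemma, since $N(r)=\sup_x\#(\Lambda\cap[x,x+r))$ is finite and satisfies $N(r+r')\le N(r)+N(r')$. Two examples follow.

If $\Lambda=\{n+a_n\}$ with $0\le a_n\le\varepsilon<1$, then $n+a_n\in[x,x+r)$ whenever $n\in[x,x+r-\varepsilon)$, and only if $n\in[x-\varepsilon,x+r)$. So the count lies between $r-\varepsilon-1$ and $r+\varepsilon+1$, and $D^+(\Lambda)=1$.

If $\Lambda=\{2^k:k\ge0\}$ and $2^k<2^l$ both lie in an interval $[x,x+r)$ with $r\ge1$, then $2^{l-1}\le2^l-2^k<r$, so $l<1+\log_2r$. The count is at most $2+\log_2r$, and $D^+(\Lambda)=0$.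

**Definition (bounded minimal).** A system $(x_\lambda)$ with closed span $X$ is bounded minimal if there are $c_\lambda^*\in X^*$ with $c^*_\lambda(x_\lambda)=1$, $c^*_\lambda(x_{\lambda'})=0$ for $\lambda'\neq\lambda$, and $\sup_\lambda\|x_\lambda\|\,\|c_\lambda^*\|<\infty$. For translates $\|f_{(\lambda)}\|=\|f\|$, so for $f\ne0$ the last condition says $\sup_\lambda\|c_\lambda^*\|<\infty$. Examples are in the next section.

For a finitely supported measure $\mu=\sum c_\lambda\delta_\lambda$ put $E_\mu(\xi)=\sum c_\lambda e^{-i\lambda\xi}$ and $\|\mu\|=\sum|c_\lambda|$. Then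
$$f*\mu=\sum c_\lambda f_{(\lambda)},\qquad \widehat{f*\mu}=\hat f\,E_\mu,\qquad \|f*\mu\|_1\le\|f\|_1\|\mu\|. \tag{1}$$
So finite combinations of translates correspond to exponential sums with frequencies in $\Lambda$.

We recall Schur's theorem: a weakly null sequence in $\ell_1$ is norm null. The space $L_1$ fails this. Let $r_n$ be the $n$-th Rademacher function on $[0,1)$, equal to $(-1)^j$ on $[j2^{-n},(j+1)2^{-n})$. The $r_n$ are orthonormal in $L_2[0,1)$, so $\int_0^1r_n\phi\to0$ for every $\phi\in L_\infty[0,1)\subset L_2[0,1)$ by Bessel's inequality, although $\|r_n\|_1=1$.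

**Lemma 1.** (a) $I=\{g\in L_1(\mathbb R):\hat g=0\text{ on }2\pi\mathbb Z\}$, and $I$ is closed. (b) $I$ has Banach–Mazur distance at most $2$ from $L_1(\mathbb R)$. (c) $I$ does not embed isomorphically into $\ell_1$.

*Proof.* (a) The periodization $g\mapsto\sum_kg(\cdot+k)$ maps $L_1(\mathbb R)$ to $L_1[0,1)$ with norm at most $1$, because $\int_0^1\sum_k|g(x+k)|dx=\|g\|_1$. So its kernel $I$ is closed. Its $m$-th Fourier coefficient is $\int_0^1\sum_kg(x+k)e^{-2\pi imx}dx=\hat g(2\pi m)$, and a function in $L_1[0,1)$ is zero iff all its Fourier coefficients vanish.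

(b) A function in $I$ is determined by its values off $[0,1)$, and these are free. Precisely, $g\mapsto g|_{\mathbb R\setminus[0,1)}$ is a contraction from $I$ to $L_1(\mathbb R\setminus[0,1))$. Its inverse extends $\psi$ to $[0,1)$ by $-\sum_{k\ne0}\psi(\cdot+k)$, which has $L_1[0,1)$ norm at most $\|\psi\|_1$. So the inverse has norm at most $2$. Finally, $L_1(\mathbb R\setminus[0,1))$ is isometric to $L_1(\mathbb R)$: move $[1,\infty)$ one unit to the left.

(c) Extend $r_n$ by $0$ to $\mathbb R$ and put $h_n=r_n-(r_n)_{(1)}$. Then $h_n\in I$ and $\|h_n\|_1=2$. For $\phi\in L_\infty(\mathbb R)$ we have $\int h_n\phi=\int_0^1r_n(t)\big(\phi(t)-\phi(t+1)\big)dt\to0$, so $h_n\to0$ weakly in $L_1(\mathbb R)$, hence in $I$. If $T:I\to\ell_1$ were an embedding, then $Th_n\to0$ weakly, so $\|Th_n\|\to0$ by Schur's theorem, while $\|Th_n\|\ge2c>0$. This is a contradiction. $\square$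

So the last sentence of Theorem A is settled, and what remains is the equality $X_1(f,\Lambda)=I$ for suitable $f$ and $\Lambda$.

## Step functions and integer translates by hand

If $f=1_{[0,1)}$ and $\Lambda=\mathbb Z$, the translates are disjoint and normalized, and $X_1(f,\mathbb Z)$ is isometric to $\ell_1$.

Next take $f=1_{[0,1)}-1_{[1,2)}$ and $\Lambda=\mathbb Z$. A finite sum $x=\sum c_nf_{(n)}$ equals $\sum_md_m1_{[m,m+1)}$ with $d_m=c_m-c_{m-1}$. So $X_1(f,\mathbb Z)$ lies in the closed span of disjoint indicators, a copy of $\ell_1$. Here $c_n=\sum_{m\le n}d_m$, so $|c_n|\le\|x\|_1$: the system is bounded minimal.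

Now take a second difference, $f=1_{[0,1)}-2\cdot1_{[1,2)}+1_{[2,3)}$ and $\Lambda=\mathbb Z$. The span still lies in a copy of $\ell_1$. But let $c_n=(N-|n|)_+$. Then $d_m=c_m-2c_{m-1}+c_{m-2}$ is nonzero only at $m=1-N,\,1,\,1+N$, with values $1,-2,1$. Hence
$$\Big\|\sum_n(N-|n|)_+\,f_{(n)}\Big\|_1=4,\qquad c_0=N,\qquad \sum_n|c_n|=N^2. \tag{2}$$
The coefficients are not controlled by the norm, so this system is not bounded minimal, yet the span embeds. We return to this example twice.

## Compactness on unit intervals, and bounded coefficients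

The natural approach is to try to prove that the span always embeds. In all the examples above, every $x\in X$ looked, on a fixed unit interval, like an element of a finite-dimensional space. It is enough that this holds approximately. For $k\in\mathbb Z$ let $\rho_k:L_1(\mathbb R)\to L_1[k,k+1)$ be restriction.

**Lemma 2.** Let $X\subseteq L_1(\mathbb R)$ be a closed subspace such that $\rho_k|_X$ is compact for every $k$. Then for every $\varepsilon\in(0,1)$ there is a linear $T:X\to\ell_1$ with $(1-\varepsilon)\|x\|\le\|Tx\|\le\|x\|$.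

*Proof.* Choose $\varepsilon_k>0$ with $\sum_{k\in\mathbb Z}\varepsilon_k\le\varepsilon$. On $L_1[k,k+1)$ the conditional expectations onto the dyadic partitions are contractions that converge strongly to the identity (on dyadic step functions they are eventually the identity, and those are dense). Contractions that converge strongly do so uniformly on relatively compact sets. The set $\{\rho_kx:x\in X,\|x\|\le1\}$ is relatively compact, so there is a conditional expectation $P_k$ onto a finite dyadic partition of $[k,k+1)$ with $\|P_k\rho_kx-\rho_kx\|\le\varepsilon_k\|x\|$ for all $x\in X$. Put $Px=\sum_kP_k\rho_kx$. Then $\|Px\|=\sum_k\|P_k\rho_kx\|\le\sum_k\|\rho_kx\|=\|x\|$ and $\|Px-x\|\le\sum_k\varepsilon_k\|x\|\le\varepsilon\|x\|$, so $\|Px\|\ge(1-\varepsilon)\|x\|$. The values of $P$ lie in the closed span of countably many disjoint indicator functions, which is isometric to $\ell_1$. $\square$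

So the task becomes compactness of $\rho_k$ on $X_1(f,\Lambda)$. If coefficients are bounded, this is easy.

**Lemma 3.** Let $\Lambda$ be uniformly discrete, $f\in L_1(\mathbb R)$, and suppose there is $C$ with $|c_\lambda|\le C\,\|x\|_1$ for every finite sum $x=\sum c_\lambda f_{(\lambda)}$, $\lambda\in\Lambda$, and every coefficient $c_\lambda$ in it. Then $\rho_k|_X$ is compact for $X=X_1(f,\Lambda)$ and every $k$.

*Proof.* The hypothesis makes $x\mapsto c_\lambda$ well defined on finite sums (if $x=0$ then all $c_\lambda=0$), and it extends to $c_\lambda^*\in X^*$ with $\|c_\lambda^*\|\le C$. Let $M$ be the maximal number of points of $\Lambda$ in an interval $[a,a+1)$; it is finite. A point $t$ lies in $[k-\lambda,k+1-\lambda)$ iff $\lambda\in[k-t,k+1-t)$, so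
$$\sum_\lambda\|\rho_kf_{(\lambda)}\|_1=\sum_\lambda\int_{k-\lambda}^{k+1-\lambda}|f(t)|\,dt\le M\|f\|_1 .$$
Hence the series of rank-one operators $\sum_\lambda c_\lambda^*\otimes\rho_kf_{(\lambda)}$ converges absolutely in operator norm on $X$. It agrees with $\rho_k$ on finite sums, which are dense, so it equals $\rho_k|_X$. A norm limit of finite-rank operators is compact. $\square$

For bounded minimal translates along a uniformly discrete set, Lemmas 2 and 3 give the almost isometric embedding of the known result. They also give part (2) of Theorem B, through one cited theorem.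

**Theorem of Beurling and Kahane** (A. Beurling, *Interpolation for an interval in $\mathbb R^1$*, Collected Works vol. 2; J.-P. Kahane, Ann. Sci. ENS 79 (1962)). If $\Lambda$ is uniformly discrete and $J$ is an interval with $|J|>2\pi D^+(\Lambda)$, there is $c>0$ with $c\sum|c_\lambda|^2\le\int_J\big|\sum c_\lambda e^{i\lambda\xi}\big|^2d\xi$ for all finite sums over $\Lambda$.

Applying it to $\overline{c_\lambda}$ and conjugating inside the modulus gives the same inequality with $e^{-i\lambda\xi}$.

**Proof of Theorem B(2).** The aim is to verify the hypothesis of Lemma 3. If $f=0$ there is nothing to prove. Since $\hat f$ is continuous and has no zero on a compact interval of length $\ge2\pi D^+(\Lambda)$, it has none on a slightly longer compact interval $J$, so $|J|>2\pi D^+(\Lambda)$. For a finite sum $x=\sum c_\lambda f_{(\lambda)}$ we have $\hat x(\xi)=\hat f(\xi)\sum c_\lambda e^{-i\lambda\xi}$ by (1), and $|\hat x|\le\|x\|_1$. Therefore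
$$c\sum|c_\lambda|^2\le\int_J\frac{|\hat x(\xi)|^2}{|\hat f(\xi)|^2}\,d\xi\le\frac{|J|}{\min_J|\hat f|^2}\,\|x\|_1^2 ,$$
so $|c_\lambda|\le C\|x\|_1$ with $C$ independent of $x$ and $\lambda$. Lemmas 3 and 2 finish the proof. If $D^+(\Lambda)=0$ and $f\ne0$, then $\hat f$ is continuous and not identically zero, so it is zero-free on some nondegenerate compact interval, and its length is $\ge0=2\pi D^+(\Lambda)$. $\blacksquare$

For instance, $f=1_{[0,1)}$ has $\{\hat f=0\}=2\pi\mathbb Z\setminus\{0\}$, so $\hat f$ is zero-free on $[-\pi,\pi]$, and the span of its translates along any $\{n+a_n\}$ with $0\le a_n\le\varepsilon<1$ embeds.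

Bounded coefficients, however, are too much to ask for: (2) shows that they fail for the second difference along $\mathbb Z$, where $\hat f$ vanishes on all of $2\pi\mathbb Z$. The same example stops a perturbation argument. If $a_n\to0$, then $\|f_{(n+a_n)}-f_{(n)}\|_1\to0$, and one would like to pass from $\mathbb Z$ to $\{n+a_n\}$. But the error is only bounded by $\sum|c_n|\,\|f_{(n+a_n)}-f_{(n)}\|_1$, and in (2) the coefficients add up to $N^2$ against a norm of $4$. To go further we must show compactness without controlling coefficients.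

## Finite unions of cosets: fibres of finite dimension

The way to do without bounded coefficients is to split $x$ over the group $\mathbb Z$. Let $Y=L_1([0,1);\mathbb C)$ and $\mathbb T=\mathbb R/2\pi\mathbb Z$. For $h\in L_1(\mathbb R)$, possibly complex, put $h_k=h(\cdot+k)|_{[0,1)}\in Y$ and
$$\tilde h(\theta)=\sum_{k\in\mathbb Z}h_ke^{-ik\theta}\in Y .$$
Since $\sum\|h_k\|=\|h\|_1$, the series converges uniformly, $\tilde h:\mathbb T\to Y$ is continuous, and
$$\|\tilde h(\theta)\|\le\|h\|_1,\qquad h_k=\frac1{2\pi}\int_{\mathbb T}\tilde h(\theta)e^{ik\theta}\,d\theta,\qquad \widetilde{h_{(n)}}(\theta)=e^{-in\theta}\,\tilde h(\theta)\quad(n\in\mathbb Z), \tag{3}$$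
the last because $(h_{(n)})_k=h_{k-n}$. Under the identification of $L_1[k,k+1)$ with $Y$, $h_k$ is just $\rho_kh$.

We look first at $\Lambda=\mathbb Z$. For a finite sum $x=\sum c_nf_{(n)}$ we get $\tilde x(\theta)=E(\theta)\tilde f(\theta)$ with $E(\theta)=\sum c_ne^{-in\theta}$, so at each $\theta$ the vector $\tilde x(\theta)$ lies on one fixed line. If $\kappa=\min_\theta\|\tilde f(\theta)\|>0$, then $|E(\theta)|\le\|x\|/\kappa$, and $\rho_kx=\frac1{2\pi}\int E\,e^{ik\theta}\tilde f\,d\theta$ is $\|x\|/\kappa$ times an average of vectors of the compact set $\tilde f(\mathbb T)$ with weights of modulus at most $1$; this gives compactness. For the second difference, $\tilde f(\theta)=(1-e^{-i\theta})^2\,1_{[0,1)}$ vanishes at $\theta=0$, and this is where the coefficients blow up. But a short arc around $\theta=0$ can be discarded: by (3), $\|\tilde x(\theta)\|\le\|x\|$ everywhere, so its contribution to $\rho_kx$ is at most its length over $2\pi$, times $\|x\|$. The general proof does this with $m$ cosets.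

**Proof of Theorem B(1).**

**Step 1 (reductions).** This step brings the problem to $\alpha=1$ and full cosets. The isometry $g\mapsto\alpha g(\alpha\,\cdot)$ sends $f_{(\lambda)}$ to the translate by $\lambda/\alpha$ of $\alpha f(\alpha\,\cdot)$, so we may take $\alpha=1$. Enlarging $\Lambda$ enlarges the span, and a $T$ for the larger span restricts, so let $\Lambda=\bigcup_{j\le m}(a_j+\mathbb Z)$. By Lemma 2 it suffices that each $\rho_k$ is compact on $X=X_1(f,\Lambda)$. We may let $X$ be the complex closed span, because compactness passes to the real subspace.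

**Step 2 (the fibres).** This step says where $\tilde x(\theta)$ lives. Let $F_j=\widetilde{f_{(a_j)}}$ and $V(\theta)=\operatorname{span}\{F_1(\theta),\dots,F_m(\theta)\}\subset Y$. By (3) the transform of $f_{(a_j+n)}$ is $e^{-in\theta}F_j(\theta)$, so $\tilde x(\theta)\in V(\theta)$ for all $\theta$ when $x$ is a finite sum. If $x_i\to x$ in $L_1$, then $\tilde x_i(\theta)\to\tilde x(\theta)$ in $Y$, and $V(\theta)$ is closed, being finite-dimensional. So $\tilde x(\theta)\in V(\theta)$ for all $x\in X$ and all $\theta$.

**Step 3 (measurable bases).** This step chooses a basis of $V(\theta)$ among the $F_j(\theta)$, with a quantitative bound. For $J\subseteq\{1,\dots,m\}$ let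
$$\kappa_J(\theta)=\min\Big\{\Big\|\sum_{j\in J}b_jF_j(\theta)\Big\|:\max_{j\in J}|b_j|=1\Big\},\qquad\kappa_\emptyset=1 .$$
Since $|\kappa_J(\theta)-\kappa_J(\theta')|\le\sum_{j\in J}\|F_j(\theta)-F_j(\theta')\|$, the function $\kappa_J$ is continuous. The open set $O_J=\{\kappa_J>0\}$ is where $(F_j(\theta))_{j\in J}$ is linearly independent. List the subsets $J$ in order of decreasing cardinality and put $T_J=O_J\setminus\bigcup_{J'\text{ earlier}}O_{J'}$. Because $O_\emptyset=\mathbb T$, the $T_J$ form a Borel partition of $\mathbb T$. If $\theta\in T_J$, then $(F_j(\theta))_{j\in J}$ is independent, and every set of larger cardinality is dependent, having been listed earlier; so $(F_j(\theta))_{j\in J}$ is a basis of $V(\theta)$.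

For $x\in X$ and $\theta\in T_J$ write $\tilde x(\theta)=\sum_{j\in J}b_j(\theta)F_j(\theta)$. By definition of $\kappa_J$ and (3),
$$|b_j(\theta)|\le\frac{\|\tilde x(\theta)\|}{\kappa_J(\theta)}\le\frac{\|x\|}{\kappa_J(\theta)} .$$
The $b_j$ are continuous on $T_J$, hence measurable. Indeed, if $\theta_n\to\theta$ in $T_J$, then $\kappa_J(\theta_n)\to\kappa_J(\theta)>0$, so $(b_j(\theta_n))_{j\in J}$ is bounded. Each of its limit points $(b_j)$ satisfies $\tilde x(\theta)=\sum_{j\in J}b_jF_j(\theta)$, which has the unique solution $(b_j(\theta))$.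

**Step 4 (cutting out the bad $\theta$).** This step writes $\rho_k$ as a norm limit of compact operators. For $0<\eta\le1$ let $T_J^\eta=\{\theta\in T_J:\kappa_J(\theta)\ge\eta\}$ and $A_\eta=\bigcup_JT_J^\eta$. As $\eta\downarrow0$ the sets $A_\eta$ increase to $\mathbb T$, so $|\mathbb T\setminus A_\eta|\to0$. Fix $k$ and define the linear map
$$K_\eta:X\to Y,\qquad K_\eta x=\frac1{2\pi}\int_{A_\eta}\tilde x(\theta)e^{ik\theta}\,d\theta .$$
For $\|x\|\le1$, $K_\eta x$ is a sum of at most $m2^m$ terms
$$\frac1{2\pi}\int_{T_J^\eta}b_j(\theta)e^{ik\theta}F_j(\theta)\,d\theta,\qquad|b_j|\le1/\eta .$$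
Each term $v$ lies in $\eta^{-1}C_j$, where $C_j$ is the closed absolutely convex hull of $F_j(\mathbb T)$. Indeed, every $y^*\in Y^*$ satisfies $|y^*(v)|\le\eta^{-1}\sup_\theta|y^*(F_j(\theta))|$, so the Hahn–Banach theorem does not separate $v$ from $\eta^{-1}C_j$. The set $F_j(\mathbb T)$ is compact, so $C_j$ is compact by Mazur's theorem, and a finite sum of compact sets is compact. So $K_\eta$ is a compact operator. By (3),
$$\|\rho_kx-K_\eta x\|=\Big\|\frac1{2\pi}\int_{\mathbb T\setminus A_\eta}\tilde x(\theta)e^{ik\theta}\,d\theta\Big\|\le\frac1{2\pi}\,|\mathbb T\setminus A_\eta|\,\|x\| .$$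
Letting $\eta\to0$, $\rho_k|_X$ is compact, and Lemma 2 applies. $\blacksquare$

The number $m$ of cosets entered everywhere: $V(\theta)$ has dimension at most $m$, and $K_\eta x$ has at most $m2^m$ terms. If $\Lambda=\{n+a_n\}$ with infinitely many distinct $a_n$, there are infinitely many functions $F_j$ and the argument has nothing left to say. This is the opening for Theorem A. In the target space $I$ compactness fails completely: for every $h\in L_1[0,1)$ the function $h-h_{(1)}$ is in $I$, so $\rho_0$ maps $I$ onto $L_1[0,1)$.

## Exponential sums with $m$ shifts, seen on $m$ periods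

On the Fourier side, what do additional cosets buy? With $\Lambda=\mathbb Z$, $E_\mu$ is $2\pi$-periodic, so its values on one period fix all others. With $\Lambda=\mathbb Z\cup(a+\mathbb Z)$, $0<a<1$, we have $E_\mu(\xi)=p_1(\xi)+p_2(\xi)e^{-ia\xi}$ with $p_1,p_2$ $2\pi$-periodic. Put $\omega=e^{-2\pi ia}\ne1$. Then $E_\mu(\theta+2\pi k)=p_1(\theta)+\omega^k\,p_2(\theta)e^{-ia\theta}$. The values at $k=0,1$ may be prescribed, by solving a $2\times2$ system for $p_1(\theta)$ and $p_2(\theta)$, but then the next one is forced:
$$E_\mu(\theta+4\pi)=(1+\omega)E_\mu(\theta+2\pi)-\omega E_\mu(\theta).$$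
In the same way $m$ distinct shifts give freedom on $m$ consecutive periods, through an $m\times m$ Vandermonde system. So at stage $s$ of a construction we use $2s$ shifts, all of size at most $\varepsilon/s$, and gain control over $2s$ periods.

To show $g\in X_1(f,\Lambda)$ one wants $\hat fE_\mu\approx\hat g$, that is, $E_\mu\approx\hat g/\hat f$. Three difficulties appear.

1. *Fresh integers.* Each $n$ carries a single shift $a_n$, so different stages and different shifts must use disjoint sets of integers. We therefore need trigonometric sums with frequencies beyond a given $R$. On the whole circle such sums are not dense: if $p(\theta)=\sum_{n>R}c_ne^{-in\theta}$, then $\frac1{2\pi}\int_0^{2\pi}p(\theta)e^{iR\theta}d\theta=0$, so $\sup_\theta|p(\theta)-e^{-iR\theta}|\ge1$. On a proper closed arc they are dense, as Lemma 5 will show. So we stay away from $2\pi\mathbb Z$, and this is why $\hat f$ will vanish there.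
2. *Circularity.* $E_\mu$ is controlled on finitely many periods only. Elsewhere all we know is $|E_\mu|\le\|\mu\|$, and $\|\mu\|$ may be enormous, because $\mu$ solves an approximation problem that depends on $f$. If $f$ is fixed in advance, the part of $\hat f$ outside the controlled region produces an error that may be large.
3. *Which $g$ to aim at.* The targets must have $\hat g$ supported away from $2\pi\mathbb Z$ and still be dense in $I$.

The second difficulty goes away if $f$ is built together with the measures: $f=\sum_rc_ru_r$, where $\hat u_r$ lives on the region of stage $r$, $\mu_s$ is chosen using only $\sum_{r\le s}c_ru_r$, and each later coefficient $c_r$, $r>s$, is chosen so small, knowing $\mu_s$, that $c_ru_r*\mu_s$ is negligible.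

## Four lemmas for Theorem A

**Notation.** For $s\ge1$ let $\delta_s=\frac1{s+1}$ and
$$S_s=\bigcup_{k=-s}^{s-1}[\,2\pi k+\delta_s,\ 2\pi(k+1)-\delta_s\,],$$
a union of $2s$ intervals. Then $S_s=-S_s$, $S_s\subset\operatorname{int}S_{s+1}$, and $\bigcup_s\operatorname{int}S_s=\mathbb R\setminus2\pi\mathbb Z$. Let $\varphi_s$ equal $\exp\big(-\frac1{(\xi-\alpha)(\beta-\xi)}\big)$ on each component $(\alpha,\beta)$ of $\operatorname{int}S_s$ and $0$ elsewhere. It is in $C_c^\infty(\mathbb R)$, real, even, supported in $S_s$, nonnegative, and positive exactly on $\operatorname{int}S_s$. Let $u_s$ be the Schwartz function with $\hat u_s=\varphi_s$; since $\varphi_s$ is real and even, so is $u_s$.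

The first lemma converts estimates on the Fourier side into $L_1$ estimates.

**Lemma 4.** If $\hat h=\psi\in C_c^\infty(\mathbb R)$, then $\|h\|_1\le(\|\psi\|_2^2+\|\psi'\|_2^2)^{1/2}$.

*Proof.* By Cauchy–Schwarz and Plancherel ($\|h\|_2^2=\frac1{2\pi}\|\psi\|_2^2$ and $\|xh\|_2^2=\frac1{2\pi}\|\psi'\|_2^2$),
$$\|h\|_1\le\Big(\int\frac{dx}{1+x^2}\Big)^{1/2}\Big(\int(1+x^2)|h|^2\,dx\Big)^{1/2}=\sqrt\pi\,(2\pi)^{-1/2}\big(\|\psi\|_2^2+\|\psi'\|_2^2\big)^{1/2}.\qquad\square$$

The derivative in Lemma 4 is why the next two lemmas approximate in $C^1$. The second lemma provides sums with large frequencies on an arc.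

**Lemma 5.** Let $0<\delta<\pi$, $R\in\mathbb N\cup\{0\}$, $P\in C^1[\delta,2\pi-\delta]$ complex-valued, $\eta>0$. There is a finite sum $p(\theta)=\sum_{n>R}c_ne^{-in\theta}$ with $|p-P|<\eta$ and $|p'-P'|<\eta$ on $[\delta,2\pi-\delta]$.

*Proof.* Replacing $P$ by $\overline P$ and conjugating the result, we may use $e^{in\theta}$ instead of $e^{-in\theta}$. Let $\Gamma=\{e^{i\theta}:\delta\le\theta\le2\pi-\delta\}$. Polynomials in $z$ are dense in $C(\Gamma)$: the set $\mathbb C\setminus\Gamma$ is connected, since the inside and the outside of the circle communicate through the missing arc, so by Runge's theorem $1/z$ is a uniform limit of polynomials on $\Gamma$. On $\Gamma$ we have $1/z=\bar z$. So the uniform closure of the polynomials in $z$ contains all polynomials in $z$ and $\bar z$, which are dense in $C(\Gamma)$ by the Stone–Weierstrass theorem.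

To get the derivative and the frequencies right, put $R'=R+1$ and $G(\theta)=e^{-iR'\theta}P(\theta)$. Given $\eta'>0$, choose a polynomial $w$ with
$$\Big|w(e^{i\theta})-\frac{G'(\theta)}{ie^{i\theta}}\Big|<\eta'\qquad\text{on }[\delta,2\pi-\delta],$$
and let $q$ be the polynomial with $q'=w$ and $q(e^{i\delta})=G(\delta)$. Since $\frac{d}{d\theta}q(e^{i\theta})=ie^{i\theta}w(e^{i\theta})$, we get $\big|\frac d{d\theta}q(e^{i\theta})-G'(\theta)\big|<\eta'$, and, integrating from $\delta$, $|q(e^{i\theta})-G(\theta)|\le2\pi\eta'$. Let $p(\theta)=e^{iR'\theta}q(e^{i\theta})$. As $P=e^{iR'\theta}G$, we obtain $|p-P|\le2\pi\eta'$ and $|p'-P'|\le2\pi R'\eta'+\eta'$. All frequencies of $p$ are $\ge R'>R$. Take $\eta'$ small. $\square$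

The third lemma is the Vandermonde step: it prescribes an exponential sum on $2s$ periods at once.

**Lemma 6.** Let $s\ge1$, let $a_1,\dots,a_{2s}\in[0,1)$ be distinct, $G\in C_c^\infty(\operatorname{int}S_s)$ complex-valued, $R\in\mathbb N\cup\{0\}$, $\eta>0$. There are pairwise disjoint finite sets $B_1,\dots,B_{2s}$ of integers $>R$ and a complex measure $\mu$ supported in $\bigcup_j(B_j+a_j)$ with $|E_\mu-G|<\eta$ and $|E_\mu'-G'|<\eta$ on $S_s$.

*Proof.* Let $\omega_j=e^{-2\pi ia_j}$; these are distinct. The matrix $V=(\omega_j^k)$, with rows $-s\le k\le s-1$ and columns $1\le j\le2s$, is a Vandermonde matrix after taking the nonzero factor $\omega_j^{-s}$ out of column $j$. So it is invertible. For $\theta\in[\delta_s,2\pi-\delta_s]$ put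
$$P_j(\theta)=e^{ia_j\theta}\sum_{l=-s}^{s-1}(V^{-1})_{jl}\,G(\theta+2\pi l).$$
This is smooth, and for $-s\le k\le s-1$
$$\sum_jP_j(\theta)e^{-ia_j(\theta+2\pi k)}=\sum_l\Big(\sum_j\omega_j^k(V^{-1})_{jl}\Big)G(\theta+2\pi l)=G(\theta+2\pi k). \tag{4}$$
Let $\eta'<\eta/(4s)$ be positive. Using Lemma 5 with $\delta=\delta_s$, choose successively $p_1,\dots,p_{2s}$, where $p_j$ has a finite set $B_j$ of frequencies beyond $R$ and beyond all of $B_1,\dots,B_{j-1}$, such that $|p_j-P_j|<\eta'$ and $|p_j'-P_j'|<\eta'$ on $[\delta_s,2\pi-\delta_s]$. Put $E(\xi)=\sum_jp_j(\xi)e^{-ia_j\xi}$. Its frequencies are $n+a_j$ with $n\in B_j$, so $E=E_\mu$ for a measure $\mu$ as required. Each $p_j$ is $2\pi$-periodic, so for $\xi=\theta+2\pi k\in S_s$ formula (4) gives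
$$E(\xi)-G(\xi)=\sum_j(p_j-P_j)(\theta)\,e^{-ia_j\xi}.$$
Hence $|E-G|\le2s\eta'<\eta$ on $S_s$. Differentiating, and using $0\le a_j<1$, we get $|E'-G'|\le\sum_j(\eta'+a_j\eta')\le4s\eta'<\eta$ there. $\square$

The fourth lemma supplies the targets.

**Lemma 7.** Let $W=\{g\in L_1(\mathbb R)\text{ real}:\hat g\in C_c^\infty(\mathbb R\setminus2\pi\mathbb Z)\}$. Then $\overline W=I$.

*Proof.* By Lemma 1(a), $W\subset I$ and $I$ is closed. It remains to approximate a given $h\in I$ by elements of $W$.

**Step 1 (compact support in $x$).** This makes $\hat h$ smooth. Restrict $h$ to $[-M,M+1)$ and add on $[0,1)$ the function $t\mapsto\sum_{|k|>M}h(t+k)$. The result has the same periodization as $h$, namely $0$, so it is in $I$. It differs from $h$ by at most $2\int_{\mathbb R\setminus[-M,M+1)}|h|$ in norm, which tends to $0$. So we may assume that $h$ has compact support, and then $\hat h\in C^\infty$.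

**Step 2 (compact support in $\xi$).** Let $K,V$ be real even Schwartz functions with $\hat K,\hat V\in C_c^\infty$, $\hat K(0)=1$, and $\hat V=1$ on $[-1,1]$. Put $K_N(x)=NK(Nx)$ and $h_1=K_N*h$. For $N$ large, $h_1$ is close to $h$ in $L_1$. It is real, and $\hat h_1=\hat K_N\hat h\in C_c^\infty$ vanishes on $2\pi\mathbb Z$. Choose $M\in\mathbb N$ with $\operatorname{supp}\hat K_N\subset[-2\pi M,2\pi M]$.

**Step 3 (vanishing near $2\pi\mathbb Z$).** So far $\hat h_1$ vanishes at the points of $2\pi\mathbb Z$; we must make it vanish near them. For $\rho>0$ put $V_{\rho,k}(x)=e^{2\pi ikx}\rho V(\rho x)$, so that $\hat V_{\rho,k}(\xi)=\hat V((\xi-2\pi k)/\rho)$. Since $\int h_1(y)e^{-2\pi iky}dy=\hat h_1(2\pi k)=0$, we may subtract a zero term: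
$$(h_1*V_{\rho,k})(x)=e^{2\pi ikx}\int h_1(y)e^{-2\pi iky}\big[\rho V(\rho x-\rho y)-\rho V(\rho x)\big]dy .$$
Hence
$$\|h_1*V_{\rho,k}\|_1\le\int|h_1(y)|\,\|V(\cdot-\rho y)-V\|_1\,dy\longrightarrow0\qquad(\rho\to0)$$
by dominated convergence: the inner norm is at most $2\|V\|_1$ and tends to $0$ for each $y$. For small $\rho$ put $h_2=h_1-\sum_{|k|\le M}h_1*V_{\rho,k}$. It is close to $h_1$, and it is real because $\sum_{|k|\le M}V_{\rho,k}(x)=\rho V(\rho x)\sum_{|k|\le M}e^{2\pi ikx}$ is real. Its transform $\hat h_2=\hat h_1\big(1-\sum_{|k|\le M}\hat V_{\rho,k}\big)$ is in $C_c^\infty$. If $\rho$ is so small that the supports of the $\hat V_{\rho,k}$ are disjoint, the sum equals $1$ near $2\pi k$ for $|k|\le M$, so $\hat h_2=0$ near these points. For $|k|>M$ the point $2\pi k$ lies outside $\operatorname{supp}\hat K_N$, so $\hat h_2=0$ near it too. Thus $h_2\in W$. $\square$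

## Building $f$ and $\Lambda$ together

**Proof of Theorem A.**

**Step 1 (targets and shifts).** This step fixes what stage $s$ has to do. Let $D$ be a countable dense subset of $W$, which exists because $L_1(\mathbb R)$ is separable. Choose a sequence $(g_s)_{s\ge1}$ in $D\cup\{0\}$ with $\operatorname{supp}\hat g_s\subset\operatorname{int}S_s$ in which each $d\in D$ occurs infinitely often. To get it, run through $D$ with each element repeated infinitely often, and replace the $s$-th entry by $0$ when the support condition fails. For each $d$ the set $\operatorname{supp}\hat d$ is a compact subset of $\mathbb R\setminus2\pi\mathbb Z=\bigcup_s\operatorname{int}S_s$, an increasing union, so the condition fails for finitely many $s$ only. Put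
$$a_j^{(s)}=\frac{\varepsilon j}{2s^2}\in(0,\varepsilon/s],\qquad1\le j\le2s,\qquad R_0=0 .$$

**Step 2 (stage $s$).** This step chooses the coefficient $c_s$, then the measure $\mu_s$, given everything from earlier stages.

First, the coefficient. Let $\kappa_s=1+\|u_s\|_1+\max_{\alpha,\beta\le s}\sup_\xi|\xi^\alpha\varphi_s^{(\beta)}(\xi)|$, with integers $\alpha,\beta\ge0$, and choose $c_s>0$ with
$$c_s\,\kappa_s\,\big(1+\max_{r<s}\|\mu_r\|\big)\le2^{-s}. \tag{5}$$

Second, the function to approximate. Let $F_s=\sum_{r\le s}c_r\varphi_r\in C_c^\infty(\mathbb R)$. It is supported in $S_s$ and positive on $\operatorname{int}S_s$, since $\varphi_s$ is positive there and the other terms are nonnegative. As $\operatorname{supp}\hat g_s$ is a compact subset of $\operatorname{int}S_s$, the quotient $G_s=\hat g_s/F_s$, extended by $0$, belongs to $C_c^\infty(\operatorname{int}S_s)$.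

Third, the measure. Apply Lemma 6 to $G_s$, the shifts $a_j^{(s)}$, $R=R_{s-1}$ and a small $\eta$. This gives disjoint finite sets $B_1^{(s)},\dots,B_{2s}^{(s)}\subset(R_{s-1},R_s]$, for a suitable integer $R_s>R_{s-1}$, and a measure $\mu_s$ supported in $\bigcup_j(B_j^{(s)}+a_j^{(s)})$. The function
$$F_sE_{\mu_s}-\hat g_s=F_s(E_{\mu_s}-G_s)$$
is in $C_c^\infty$ and vanishes off $S_s$. Its $L_2$ norm is at most $\eta\|F_s\|_2$, and that of its derivative $F_s'(E_{\mu_s}-G_s)+F_s(E_{\mu_s}-G_s)'$ is at most $\eta(\|F_s'\|_2+\|F_s\|_2)$. It is the Fourier transform of $\big(\sum_{r\le s}c_ru_r\big)*\mu_s-g_s$. So by Lemma 4, for $\eta$ small enough,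
$$\Big\|\Big(\sum_{r\le s}c_ru_r\Big)*\mu_s-g_s\Big\|_1\le2^{-s}. \tag{6}$$

Fourth, reality. Since the $u_r$ and $g_s$ are real, replacing $\mu_s$ by $\operatorname{Re}\mu_s$ replaces the function in (6) by its real part, so (6) stays true; $\|\mu_s\|$ does not increase, nor does the support. So we take $\mu_s$ real.

**Step 3 (definition of $\Lambda$ and $f$).** This step checks the properties that Theorem A claims for them. The sets $B_j^{(s)}$ are pairwise disjoint, over all $j$ and $s$. Define $a_n=a_j^{(s)}$ if $n\in B_j^{(s)}$, and $a_n=0$ for all other $n\in\mathbb Z$; put $\Lambda=\{n+a_n:n\in\mathbb Z\}$. Then $0\le a_n\le\varepsilon$, so the gaps of $\Lambda$ are $\ge1-\varepsilon$. Also $a_n\to0$ as $|n|\to\infty$: $a_n=0$ for $n\le0$, and $a_n\le\varepsilon/s$ for $n>R_{s-1}$. By construction every $\mu_s$ is supported in $\Lambda$.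

Let $f=\sum_rc_ru_r$; the series converges in $L_1$, as $c_r\|u_r\|_1\le2^{-r}$. Its transform is $\hat f=\sum_rc_r\varphi_r$. For fixed $\alpha,\beta$ and $r\ge\max(\alpha,\beta)$, (5) gives $c_r\sup_\xi|\xi^\alpha\varphi_r^{(\beta)}|\le2^{-r}$, so the series for $\hat f$ converges in every Schwartz seminorm. So $\hat f$ is a Schwartz function, and hence $f$ is one; it is real and even because the $u_r$ are. Finally, $\hat f>0$ on $\bigcup_s\operatorname{int}S_s=\mathbb R\setminus2\pi\mathbb Z$, and $\hat f=0$ on $2\pi\mathbb Z$, where every $\varphi_r$ vanishes.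

**Step 4 ($X_1(f,\Lambda)=I$).** For every $s$, $f*\mu_s$ is a finite combination of translates $f_{(\lambda)}$ with $\lambda\in\Lambda$. For $r>s$, (5) at stage $r$ gives $c_r\|u_r\|_1\|\mu_s\|\le2^{-r}$: this is where the order of the choices is used. With (6),
$$\|f*\mu_s-g_s\|_1\le2^{-s}+\sum_{r>s}c_r\|u_r\|_1\|\mu_s\|\le2^{-s}+\sum_{r>s}2^{-r}=2^{1-s}.$$
Each $d\in D$ equals $g_s$ for infinitely many $s$, so $d$ is a limit of elements $f*\mu_s\in X_1(f,\Lambda)$. Hence $D\subset X_1(f,\Lambda)$, and by Lemma 7, $I=\overline W=\overline D\subset X_1(f,\Lambda)$. Conversely, $\widehat{f_{(\lambda)}}=e^{-i\lambda\xi}\hat f$ vanishes on $2\pi\mathbb Z$, so every $f_{(\lambda)}$ is in $I$ by Lemma 1(a), and $I$ is closed. So $X_1(f,\Lambda)\subset I$, and the two spaces are equal.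

The assertions about $I$ are Lemma 1(b) and (c). $\blacksquare$

## How the example meets the hypotheses of Theorem B

For $\Lambda=\{n+a_n\}$ from Theorem A we computed $D^+(\Lambda)=1$, using only $0\le a_n\le\varepsilon<1$. The function $\hat f$ vanishes exactly on $2\pi\mathbb Z$, so it is zero-free on the open interval $(0,2\pi)$, whose length is $2\pi D^+(\Lambda)$; yet $X_1(f,\Lambda)=I$ does not embed into $\ell_1$. So in Theorem B(2) the compact interval of length $\ge2\pi D^+(\Lambda)$ cannot be replaced by an open interval of length $2\pi D^+(\Lambda)$.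

The same $\Lambda$ is a set $\{n+a_n\}$ with $a_n\to0$. So in Theorem B(1) a finite union of cosets of $\mathbb Z$ cannot be replaced by such a set. In the proof of B(1) the number $m$ of shifts was fixed, while in the proof of Theorem A stage $s$ uses $2s$ of them.
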